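# The Turán problem for convex bodies with corners

## 1. A guess that survives intervals, squares, hexagons and balls

Throughout, $m$ is Lebesgue measure on $\mathbb R^d$, we also write $|A|=m(A)$, $B(x,r)$ is the open ball, and $\hat f(\xi)=\int f(x)e^{-ix\cdot\xi}\,dx$.

**Definition (Turán constant).** Let $U\subset\mathbb R^d$ be bounded, open and origin-symmetric. A function $f$ is *admissible* for $U$ if it is continuous, integrable and real-valued on $\mathbb R^d$, $f(0)=1$, $f=0$ outside $U$, and $\hat f\ge0$. The Turán constant $T(U)$ is the supremum of $\int f$ over all admissible $f$.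

So we ask how much mass a positive definite function can have if its height at $0$ and its support are prescribed. Let $U$ be convex and nonempty, and let $A$ be the closure of $\frac12U$. Then $A$ is a *symmetric convex body*, that is, $A=-A$ is compact and convex with nonempty interior, and $U=2\,\mathrm{int}A$. Conversely, for a symmetric convex body $A$ we write $U_A=2\,\mathrm{int}A$, or just $U$. Note that $2^{-d}m(U_A)=|A|$.

There is an obvious candidate, the convolution square $f_0=|A|^{-1}\,1_A*1_A$, that is, $f_0(x)=|A|^{-1}|A\cap(A+x)|$. It is continuous, $f_0(0)=1$, and $\hat f_0=|A|^{-1}\hat 1_A^{\,2}\ge0$, because $\hat1_A$ is real for symmetric $A$. If $f_0(x)\neq0$, then the convex set $A\cap(A+x)$ has positive measure, hence an interior point, so $x\in\mathrm{int}A-\mathrm{int}A=2\,\mathrm{int}A=U$. So $f_0$ is admissible. Its integral is $|A|$, and therefore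
$$T(U_A)\ge|A|=2^{-d}m(U_A).$$

**Definition (Turán domain).** $U_A$ is a Turán domain, and we say that $A$ *is Turán*, if $T(U_A)=|A|$.

The answer that one would first guess is that the convolution square is always optimal: every convex $U$ is a Turán domain. Let us test the guess.

**Example 1 (bodies that tile by a lattice).** Let $\Lambda\subset\mathbb R^d$ be a lattice such that the translates $A+\lambda$, $\lambda\in\Lambda$, have disjoint interiors and cover $\mathbb R^d$. Then $A$ is Turán.

First, $\Lambda\cap U_A=\{0\}$: if $0\ne\lambda\in\Lambda\cap2\,\mathrm{int}A$, then $\lambda/2\in\mathrm{int}A$ and $\lambda/2=\lambda+(-\lambda/2)\in\lambda+\mathrm{int}A$, against disjointness. Now let $f$ be admissible and put $G(x)=\sum_{\lambda\in\Lambda}f(x+\lambda)$. This is a locally finite sum, continuous and $\Lambda$-periodic, with $G(0)=f(0)=1$. A fundamental domain has measure $|A|$, so the Fourier coefficients of $G$ are $|A|^{-1}\hat f(\xi)\ge0$, where $\xi$ runs through $\Lambda^\perp=\{\xi:\xi\cdot\lambda\in2\pi\mathbb Z\text{ for all }\lambda\in\Lambda\}$.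 In coordinates in which $\Lambda=\mathbb Z^d$, the Fejér means of $G$ at $0$ are $\sum_k\prod_i(1-|k_i|/N)^+c_k$. All terms are nonnegative, so each mean is at least $c_0$, and the means converge to $G(0)$. Hence $1=G(0)\ge c_0=|A|^{-1}\int f$, that is, $\int f\le|A|$.

For $d=1$, take $A=[-\frac a2,\frac a2]$ and $\Lambda=a\mathbb Z$. We find that every interval $(-a,a)$ is a Turán domain. In the plane, squares and regular hexagons tile, so they are Turán too. Finally, open balls centered at the origin are Turán domains; we quote this and will not use it.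

So the guess passes these tests. It is nevertheless false, and the counterexamples lie between the last two shapes. Whether a convex bounded origin-symmetric open set that is not a Turán domain exists is the question posed in Mihail N. Kolountzakis, Nir Lev and Máté Matolcsi, "The Turán and Delsarte problems and their duals", arXiv:2510.10172 (2025). The answer is yes in every dimension $d\ge2$, and no for $d=1$.

**Theorem 1.** Let $\|\cdot\|_H$ be the norm on $\mathbb R^2$ whose unit ball is the regular hexagon with vertices at the points of the unit circle with angles $0^\circ,60^\circ,\dots,300^\circ$. For every $0<\lambda<\infty$ the convex body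
$$A_\lambda=\{x\in\mathbb R^2:\ |x|^2+\lambda\|x\|_H\le1+\lambda\}$$
is not Turán: $U=2\,\mathrm{int}A_\lambda$ satisfies $T(U)>\frac14m(U)$. For $d\ge2$, $U\times(-1,1)^{d-2}\subset\mathbb R^d$ is convex and not a Turán domain. For $d=1$ every interval $(-a,a)$ is a Turán domain.

The body $A_\lambda$ is a hexagon whose edges are bulged to circular arcs. For $\lambda=0$ the formula gives the disc, and as $\lambda\to\infty$ the bodies tend to the hexagon. Both ends are Turán, and nothing strictly between them is. The last sentence of the theorem has just been proved.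

Two further results say that this is not an accident.

**Theorem 2.** Let $A\subset\mathbb R^2$ be a symmetric convex body whose boundary consists of finitely many closed regular $C^2$ arcs meeting at corners $\pm v_1,\dots,\pm v_m$ ($m\ge1$, $2m$ distinct points, exterior angles in $(0,\pi)$), with $\frac12(v_i\pm v_j)\in\mathrm{int}A$ for $i\neq j$ (e.g. $A$ strictly convex). If $A$ is Turán, then $m\le2$; and if $m=2$, then $v_1\pm v_2\notin\mathrm{int}A$.

**Theorem 3.** For every $d\ge2$, in the space of symmetric convex bodies in $\mathbb R^d$ with the Hausdorff metric, the Turán bodies form a closed nowhere dense set.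

## 2. Perturbing the convolution square

To refute the guess for a given $A$, a sensible person tries to improve $f_0$. Take a real even $\varphi\in C_c^\infty(U)$ with $\varphi(0)=0$ and $\hat\varphi(0)>0$, and look at $f_0+\epsilon\varphi$ with small $\epsilon>0$. The height at $0$ and the support are right, and the integral has grown by $\epsilon\hat\varphi(0)$. What remains is
$$|A|^{-1}\hat1_A^{\,2}+\epsilon\hat\varphi\ge0 .$$
On the zero set $Z=\{\xi:\hat1_A(\xi)=0\}$ the first term gives no help. If $\hat\varphi(\xi_0)<0$ at a single point $\xi_0\in Z$, the inequality fails for every $\epsilon>0$. So $\hat\varphi\ge0$ is needed on all of $Z$. Even then one $\epsilon$ must serve all frequencies, including those far away, where both terms are tiny. This is where the attempt stops: we have no $\varphi$ to offer, and no way to check the inequality near $Z$ at infinity.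

The attempt does show where an obstruction would live. Suppose that there is a positive measure $\rho$ with $\int\hat h\,d\rho=|A|h(0)-\hat h(0)$ for all test functions $h$ on $U$. For $h=\varphi$ this reads $\int\hat\varphi\,d\rho=-\hat\varphi(0)<0$, and if $\rho$ lives on $Z$, then $\hat\varphi\ge0$ on $Z$ is impossible.

For a tiling body such a $\rho$ is visible. Poisson summation says $\sum_{\xi\in\Lambda^\perp}\hat h(\xi)=|A|\sum_{\lambda\in\Lambda}h(\lambda)$, and the right side is $|A|h(0)$ for $h\in C_c^\infty(U)$. So $\rho=\sum_{0\ne\xi\in\Lambda^\perp}\delta_\xi$ works. Also $\hat1_A=0$ on $\Lambda^\perp\setminus\{0\}$, because $\sum_\lambda1_A(x+\lambda)=1$ almost everywhere.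

We therefore turn the argument around. We do not build $\varphi$. We assume that $A$ is Turán, show that such a $\rho$ must exist, and make it contradict itself.

## 3. A positive measure on the zeros of $\hat1_A$

We recall two textbook theorems.

* *M. Riesz extension theorem.* Let $W$ be a real vector space, $P\subset W$ a convex cone, and $E\subset W$ a subspace such that for every $w\in W$ there is $v\in E$ with $v-w\in P$. Then every linear functional on $E$ that is nonnegative on $E\cap P$ extends to a linear functional on $W$ that is nonnegative on $P$.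
* *Riesz representation theorem.* A linear functional on $C_c(\mathbb R^d)$ that is nonnegative on nonnegative functions is integration against a positive Radon measure.

Fix once and for all a real even $\beta\in C_c^\infty(\mathbb R^d)$, $\beta\ge0$, $\int\beta=1$, $\operatorname{supp}\beta\subset B(0,\delta)$, with $\delta$ so small that $\overline{B(0,2\delta)}\subset U$. Then $\hat\beta$ is real and even, $\hat\beta(0)=1$, and there are $c_0,r_0>0$ with $\hat\beta^2\ge c_0$ on $B(0,r_0)$. Write $\beta_\tau(x)=\tau^{-d}\beta(x/\tau)$, so that $\hat\beta_\tau(\xi)=\hat\beta(\tau\xi)$.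

**Proposition 4.** If $A$ is Turán, there is a positive even Radon measure $\rho$ on $\mathbb R^d$ such that
$$\int\hat h\,d\rho=|A|\,h(0)-\hat h(0)\quad\text{for all complex }h\in C_c^\infty(U)\ \text{(absolutely convergent)},\tag{1}$$
$$\sup_y\rho(B(y,1))<\infty,\tag{2}$$
$$\hat1_A=0\ \text{ on }\operatorname{supp}\rho.\tag{3}$$

A measure with property (2) is called *translation bounded*. Counting measure on a lattice is an example; the measure $e^{x}dx$ on $\mathbb R$ is not.

*Proof.* **Step 1: turn the Turán property into positivity of a functional.** Let $E$ be the space of real even continuous $h$ with compact support in $U$ and $\hat h\in L^1$, and let $\hat E=\{\hat h:h\in E\}$. Its elements are real, even and continuous. Put $L(\hat h)=|A|h(0)-\hat h(0)$. We claim that $L(\hat h)\ge0$ if $\hat h\ge0$. By inversion $h(0)=(2\pi)^{-d}\int\hat h\ge0$. If $h(0)=0$, then $\hat h\equiv0$ and $L(\hat h)=0$. Otherwise $h/h(0)$ is admissible, so $\hat h(0)=\int h\le T(U)h(0)=|A|h(0)$. This is the only place where the Turán property enters.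

**Step 2: find a strictly positive element of $\hat E$ with slow decay, to dominate everything else.** Put $h_1(x)=e^{-|x|}(\beta*\beta)(x)$. It is real, even, continuous, and supported in $\overline{B(0,2\delta)}\subset U$. The transform of $e^{-|x|}$ is $P(\xi)=C_d(1+|\xi|^2)^{-(d+1)/2}$ with $C_d>0$, so $\hat h_1=(2\pi)^{-d}P*\hat\beta^2$. This is in $L^1$ as a convolution of two $L^1$ functions; hence $h_1\in E$. Moreover
$$\hat h_1(\xi)\ge(2\pi)^{-d}c_0\int_{B(0,r_0)}P(\xi-\eta)\,d\eta\ge c(1+|\xi|)^{-d-1}>0 .$$

**Step 3: extend $L$ and represent it by a measure.** Let $W=\hat E+C_c^{\rm ev}(\mathbb R^d)$, where $C_c^{\rm ev}$ denotes the real even functions in $C_c$, with the cone of pointwise nonnegative functions. Let $w=\hat h+F\in W$. The function $\hat h_1$ is continuous and positive, so $F\le C\hat h_1$ for some $C$, and $w\le\hat h+C\hat h_1\in\hat E$. By the M. Riesz extension theorem $L$ extends to a functional on $W$, again called $L$, that is nonnegative on nonnegative functions. Now $F\mapsto L\big(\tfrac12(F+F(-\cdot))\big)$ is a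 positive functional on $C_c(\mathbb R^d)$, hence given by a positive Radon measure $\rho$. It is even, and $L(F)=\int F\,d\rho$ for $F\in C_c^{\rm ev}$.

**Step 4: show that no mass of $L$ is lost at infinity; this gives (1).** Choose even $\chi_n\in C_c$ with $0\le\chi_n\le1$, $\chi_n=1$ on $B(0,n)$, $\chi_n\uparrow1$. Since $\chi_n\hat h_1\le\hat h_1$, we have $\int\chi_n\hat h_1\,d\rho=L(\chi_n\hat h_1)\le L(\hat h_1)$, so $\int\hat h_1\,d\rho<\infty$ by monotone convergence. Let $h\in C_c^\infty(U)$ be real and even. Then $h\in E$, and $\hat h$ decays faster than any power, while $\hat h_1\ge c(1+|\xi|)^{-d-1}$. So $|\hat h|\le C\hat h_1$, and $|\hat h(1-\chi_n)|\le\varepsilon_n\hat h_1$ with $\varepsilon_n\to0$. Positivity of $L$ on $W$ gives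
$$\Big|L(\hat h)-\int\chi_n\hat h\,d\rho\Big|=|L(\hat h-\chi_n\hat h)|\le\varepsilon_nL(\hat h_1)\to0,$$
and by dominated convergence $L(\hat h)=\int\hat h\,d\rho$. This is (1) for real even $h$. Complex even $h$ follow by linearity. If $h$ is odd, then $h(0)=\hat h(0)=0$, and $\int\hat h\,d\rho=0$ because $\hat h$ is odd and $\rho$ is even (the integral converges absolutely by the same comparison). A general $h$ is the sum of its even and odd parts.

**Step 5: prove (2) by testing (1) on modulated bumps.** The function $h(x)=(\beta*\beta)(x)e^{ix\cdot y}$ has $\hat h(\eta)=\hat\beta(\eta-y)^2$. By (1),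
$$\int\hat\beta(\eta-y)^2\,d\rho(\eta)=|A|(\beta*\beta)(0)-\hat\beta(y)^2\le|A|(\beta*\beta)(0).$$
Hence $\rho(B(y,r_0))\le c_0^{-1}|A|(\beta*\beta)(0)$ for all $y$. A unit ball is covered by a bounded number of balls of radius $r_0$.

**Step 6: prove (3) by testing (1) on smoothed convolution squares.** For $r<1$ let $h=1_{rA}*1_{rA}*\beta_\varepsilon*\beta_\varepsilon$. Its support lies in $2rA+\overline{B(0,2\varepsilon\delta)}$. We take $\varepsilon=\varepsilon(r)$ so small that this is contained in $U=2\,\mathrm{int}A$, and so that $\varepsilon(r)\to0$ as $r\to1$. Then $\hat h=(\hat1_{rA}\hat\beta_\varepsilon)^2\ge0$, and by evenness $h(0)=\|1_{rA}*\beta_\varepsilon\|_2^2\le\|1_{rA}\|_2^2=r^d|A|$, while $\hat h(0)=r^{2d}|A|^2$. By (1),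
$$\int\hat h\,d\rho\le r^d|A|^2-r^{2d}|A|^2\to0\qquad(r\to1).$$
Since $\hat h\to\hat1_A^{\,2}$ pointwise, Fatou's lemma gives $\int\hat1_A^{\,2}\,d\rho=0$. As $\hat1_A$ is continuous, it vanishes on $\operatorname{supp}\rho$. $\square$

## 4. What a corner contributes to $\hat1_A$

The zero set of $\hat1_A$ is complicated near the origin. Far out in a suitable direction it becomes simple: there $\hat1_A$ is, after rescaling, close to a finite sum of cosines, one for each pair of opposite corners. The statement that we want is, for a unit vector $\theta$, points $v_1,\dots,v_m$, an exponent $s>0$ and nonzero $c_j\in\mathbb C$,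
$$R^{s}\,\hat1_A(R\theta+\xi)-\sum_{j=1}^m2\,\mathrm{Re}\big(c_je^{-iv_j\cdot(R\theta+\xi)}\big)\longrightarrow0\quad(R\to\infty)\tag{4}$$
locally uniformly in $\xi$.

Test it on the square $A=[-1,1]^2$, where $\hat1_A(\eta)=4\frac{\sin\eta_1\sin\eta_2}{\eta_1\eta_2}$. Take $\theta=(\cos t,\sin t)$ with $0<t<\frac\pi2$ and $\eta=R\theta+\xi$. Since $2\sin\eta_1\sin\eta_2=\cos(\eta_1-\eta_2)-\cos(\eta_1+\eta_2)$, the difference
$$R^2\hat1_A(\eta)-\frac{2\cos(\eta_2-\eta_1)-2\cos(\eta_1+\eta_2)}{\cos t\,\sin t}$$
tends to $0$. This is (4) with $s=2$, $v_1=(1,1)$, $v_2=(-1,1)$, $c_1=-\frac1{\cos t\sin t}$, $c_2=\frac1{\cos t\sin t}$. The directions $t=0,\frac\pi2$, normal to the sides, are bad.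

**Definition (normal cone).** The normal cone of $A$ at $x\in\partial A$ is the set of all $\nu$ with $\nu\cdot(y-x)\le0$ for all $y\in A$. For the square at $(1,1)$ it is the closed first quadrant, and at $(1,0)$ it is the ray spanned by $(1,0)$.

A corner of a planar body is a boundary point where the tangent, as we pass it counterclockwise, turns by a positive angle, the exterior angle. The normal cone there is spanned by the two one-sided normals. A closed regular $C^2$ arc is one whose arclength parametrization is $C^2$ up to the endpoints.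

**Lemma 5.** Let $A$ be a planar symmetric convex body whose boundary consists of finitely many closed regular $C^2$ arcs meeting at corners $\pm v_1,\dots,\pm v_m$ ($m\ge1$) with exterior angles in $(0,\pi)$. Let $\theta$ be a unit vector in the interior of the normal cone at $v_1$. Then (4) holds with $s=2$ and real nonzero $c_j$.

*Proof.* Parametrize $\partial A$ counterclockwise by arclength as $\gamma(\sigma)$, with tangent $T=\gamma'$. Let $J$ be rotation by $90^\circ$. The outer normal is $n=-JT$. On each closed arc $T'=kJT$ and $n'=-JT'=kT$, with $k$ continuous.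

**Step 1: show that the phase $\gamma\cdot\theta$ has no stationary point on any arc.** This means $n\ne\pm\theta$ on all closed arcs, with one-sided normals at the endpoints. First, $v_1$ is the only maximizer of $x\cdot\theta$ on $A$. If $x\neq v_1$ is another, then $\theta+\epsilon(x-v_1)$ lies in the normal cone at $v_1$ for small $\epsilon>0$, so
$$0\ge(\theta+\epsilon(x-v_1))\cdot(x-v_1)=\epsilon|x-v_1|^2>0,$$
a contradiction. A point with (one-sided) normal $\theta$ maximizes $x\cdot\theta$, so it can only be $v_1$. But at $v_1$ the two one-sided normals span the boundary rays of the normal cone, so they are not $\theta$. By symmetry $n\neq-\theta$. Hence $T\cdot\theta\ne0$ on all closed arcs, and by compactness $|T\cdot\theta|\ge c>0$. Let $\eta=R\theta+\xi$ with $|\xi|\le M$. For large $R$ we have $|T\cdot\eta|\ge cR/2$.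

**Step 2: pass to the boundary and integrate by parts once, to isolate the corners.** Since $\mathrm{div}(\eta e^{-ix\cdot\eta})=-i|\eta|^2e^{-ix\cdot\eta}$, the divergence theorem gives
$$|\eta|^2\hat1_A(\eta)=i\oint(\eta\cdot n)e^{-i\gamma\cdot\eta}\,d\sigma .$$
On each arc $e^{-i\gamma\cdot\eta}=\frac{i}{T\cdot\eta}\frac{d}{d\sigma}e^{-i\gamma\cdot\eta}$. Since $JT=-n$,
$$\frac{d}{d\sigma}\frac{\eta\cdot n}{\eta\cdot T}=k\,\frac{(\eta\cdot T)^2-(\eta\cdot n)(\eta\cdot JT)}{(\eta\cdot T)^2}=\frac{k|\eta|^2}{(\eta\cdot T)^2}=:g_\eta .$$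
Integration by parts yields
$$\int_{\rm arc}(\eta\cdot n)e^{-i\gamma\cdot\eta}\,d\sigma=\Big[i\,\tfrac{\eta\cdot n}{\eta\cdot T}e^{-i\gamma\cdot\eta}\Big]-i\int_{\rm arc}e^{-i\gamma\cdot\eta}g_\eta\,d\sigma .\tag{7}$$

**Step 3: show that the remaining integral tends to $0$, although $g_\eta$ is only continuous.** As $R\to\infty$, $g_\eta\to g:=k/(\theta\cdot T)^2$ uniformly on the arc and in $|\xi|\le M$. Given $\epsilon>0$ choose $\tilde g\in C^1$ on the arc with $|g-\tilde g|\le\epsilon$. Then
$$\int_{\rm arc}e^{-i\gamma\cdot\eta}\tilde g\,d\sigma=\Big[\tfrac{i\tilde g}{T\cdot\eta}e^{-i\gamma\cdot\eta}\Big]-i\int_{\rm arc}e^{-i\gamma\cdot\eta}\Big(\tfrac{\tilde g'}{T\cdot\eta}-\tfrac{\tilde g\,k\,JT\cdot\eta}{(T\cdot\eta)^2}\Big)d\sigma=O_\epsilon(1/R),$$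
since $|T\cdot\eta|\ge cR/2$ and $|JT\cdot\eta|=O(R)$. So $\limsup|\int_{\rm arc}e^{-i\gamma\cdot\eta}g_\eta\,d\sigma|$ is at most $\epsilon$ times the length of the arc, for every $\epsilon$; the integral tends to $0$ uniformly in $|\xi|\le M$.

**Step 4: collect the corner terms and compute the constants.** Multiply (7) by $i$ and sum over arcs. At a corner $v$ let the index $-$ refer to the arriving arc and $+$ to the leaving arc. Then
$$|\eta|^2\hat1_A(\eta)=\sum_{v\ \rm corner}e^{-iv\cdot\eta}\Big(\tfrac{\eta\cdot n_+}{\eta\cdot T_+}-\tfrac{\eta\cdot n_-}{\eta\cdot T_-}\Big)+o(1).$$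
If $T_\pm$ has angle $\alpha_\pm$ and $\theta$ has angle $t$, then $n_\pm$ has angle $\alpha_\pm-\frac\pi2$, so $\theta\cdot n_\pm=\sin(\alpha_\pm-t)$ and $\theta\cdot T_\pm=\cos(\alpha_\pm-t)$. The bracket tends, uniformly in $|\xi|\le M$, to
$$c_v=\tan(\alpha_+-t)-\tan(\alpha_--t)=\frac{\sin(\alpha_+-\alpha_-)}{\cos(\alpha_+-t)\cos(\alpha_--t)}\neq0,$$
because $\alpha_+-\alpha_-\in(0,\pi)$. At $-v$ all tangent angles change by $\pi$, so $c_{-v}=c_v$, and the pair $\pm v$ contributes $2\,\mathrm{Re}(c_ve^{-iv\cdot\eta})$. Since $R^2/|\eta|^2\to1$, (4) follows with $c_j=c_{v_j}$. $\square$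

For the square at $(1,1)$ we have $\alpha_-=\frac\pi2$, $\alpha_+=\pi$, and the formula gives $c=-\frac1{\cos t\sin t}$, as computed above.

## 5. The measure at infinity and orthogonal cosines

Let $A$ be Turán and suppose that (4) holds. Translate $\rho$ by $-R_k\theta$ with $R_k\to\infty$ and take a limit measure $\mu$. Two things become simpler. In (1) the term $\hat h(0)$ disappears, and the zeros of $\hat1_A$ become the zeros of a trigonometric polynomial
$$p(\xi)=\sum_j2|c_j|\cos(v_j\cdot\xi+\psi_j).$$
One would hope that $\operatorname{supp}\mu\subset\{p=0\}$ already gives a contradiction. It does not. With $v_1,\dots,v_m$ as in Proposition 6 below, and the points $v_j$ nonzero as in all our applications, the mean of $p$ over large balls tends to $0$ and the mean of $p^2$ tends to $\sum_j2|c_j|^2>0$. If $p$ had constant sign, then $p^2\le\sup|p|\cdot|p|$ would have mean $0$; so $p$ takes both signs. Its zero set then separates $\mathbb R^d$ ($d\ge2$), hence is infinite. There is plenty of room for a measure.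

What gets us past this point is the other half of the information. The limit measure satisfies $\int\hat h\,d\mu=|A|h(0)$ for $h\in C_c^\infty(U)$, just as the multiple $(2\pi)^{-d}|A|\,d\xi$ of Lebesgue measure does. So against $\mu$, a nontrivial wave $e^{-iy\cdot\xi}$ with $y\in U$ has "mean zero". The product of two different cosines in $p$ consists of waves with frequencies $\pm(v_i\pm v_j)$. If these lie in $U$, the cosines are orthogonal with respect to $\mu$. But their sum $p$ is zero $\mu$-almost everywhere, and a sum of orthogonal functions is zero only if each summand is. So $\mu$ lives on the *common* zeros of the cosines.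

We recall that a sequence of positive Radon measures that is bounded on each compact set has a subsequence converging *vaguely*, that is, when tested on each $\phi\in C_c$. Mass may escape: $\delta_k\to0$ vaguely on $\mathbb R$ as $k\to\infty$.

**Proposition 6.** Let $A$ be Turán. Suppose there are a unit vector $\theta$, vectors $v_1,\dots,v_m$ ($m\ge1$) with $\pm v_1,\dots,\pm v_m$ distinct and $v_i\pm v_j\in U$ for $i\ne j$, nonzero $c_j\in\mathbb C$, and $s>0$, such that (4) holds locally uniformly in $\xi$. Let $R_k\to\infty$ be such that $v_j\cdot R_k\theta\to\varphi_j$ modulo $2\pi$ for all $j$, and put $\psi_j=\varphi_j-\arg c_j$. Then there is a positive measure $\mu\ne0$ with $\sup_y\mu(B(y,1))<\infty$,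
$$\int\hat h\,d\mu=|A|\,h(0)\quad\text{for all }h\in C_c^\infty(U),\tag{5}$$
$$\operatorname{supp}\mu\subset\{\xi:\cos(v_j\cdot\xi+\psi_j)=0\ \text{ for all }j=1,\dots,m\}.\tag{6}$$

*Proof.* **Step 1: construct $\mu$ and prove (5).** Let $\rho$ be as in Proposition 4 and $\rho_k(B)=\rho(B+R_k\theta)$. By (2), $\sup_{k,y}\rho_k(B(y,1))<\infty$, so after passing to a subsequence $\rho_k\to\mu$ vaguely, with $\mu\ge0$. Since $\mu(B(y,1))\le\liminf\rho_k(B(y,1))$ for open balls, $\mu$ is translation bounded. For $h\in C_c^\infty(U)$ the function $h(x)e^{iR_k\theta\cdot x}$ has transform $\hat h(\cdot-R_k\theta)$, so (1) becomes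
$$\int\hat h\,d\rho_k=|A|h(0)-\hat h(-R_k\theta)\to|A|h(0).$$
To pass to the limit on the left we must exclude escape of mass. Cover $\{|\xi|>n\}$ by unit balls centered at the points of a grid. As $\hat h$ is Schwartz and the $\rho_k$ are uniformly translation bounded, $\int_{|\xi|>n}|\hat h|\,d\rho_k$ is at most a constant times $\sum(1+|y|)^{-d-1}$ over grid points with $|y|>n-1$. This tends to $0$ as $n\to\infty$, uniformly in $k$, and the same holds for $\mu$. So $\int\hat h\,d\rho_k\to\int\hat h\,d\mu$, which proves (5). Taking $h(0)\ne0$ shows $\mu\ne0$.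

**Step 2: show that $p=0$ on $\operatorname{supp}\mu$.** We have $2\,\mathrm{Re}(c_je^{-iv_j\cdot(R_k\theta+\xi)})=2|c_j|\cos(v_j\cdot\xi+v_j\cdot R_k\theta-\arg c_j)$. So by (4), $R_k^s\,\hat1_A(R_k\theta+\xi)\to p(\xi)$ locally uniformly. For $\xi\in\operatorname{supp}\rho_k=\operatorname{supp}\rho-R_k\theta$ the left side is $0$ by (3). Hence $\sup|p|$ over $\operatorname{supp}\rho_k\cap K$ tends to $0$ for every compact $K$. For $0\le\phi\in C_c$ it follows that
$$\int|p|\phi\,d\mu=\lim_k\int|p|\phi\,d\rho_k=0,$$
and since $p$ is continuous, $p=0$ on $\operatorname{supp}\mu$.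

**Step 3: separate the cosines by orthogonality.** For $\tau>0$ let $b=\beta_\tau*\beta_\tau$, so $\chi:=\hat b=\hat\beta(\tau\,\cdot)^2\ge0$ is Schwartz. Let $y\in\{\pm(v_i\pm v_j):i\ne j\}$. These are finitely many points of $U$, nonzero because $\pm v_1,\dots,\pm v_m$ are distinct. For all small $\tau$, therefore, $b(\cdot-y)\in C_c^\infty(U)$ and $b(-y)=0$. By (5) applied to $b(\cdot-y)$,
$$\int\chi(\xi)e^{-iy\cdot\xi}\,d\mu(\xi)=|A|\,b(-y)=0 .$$
Since $2\cos a\cos a'=\cos(a+a')+\cos(a-a')$, the product of the $i$-th and the $j$-th cosine is a linear combination of such exponentials, and so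
$$\int\chi\,\cos(v_j\cdot\xi+\psi_j)\cos(v_i\cdot\xi+\psi_i)\,d\mu=0\qquad(i\ne j).$$
Multiply $p$ by the $j$-th cosine and integrate. As $p=0$ on $\operatorname{supp}\mu$,
$$0=\int\chi\,\cos(v_j\cdot\xi+\psi_j)\,p\,d\mu=2|c_j|\int\chi\,\cos^2(v_j\cdot\xi+\psi_j)\,d\mu .$$
So $\cos(v_j\cdot\xi+\psi_j)=0$ on $\operatorname{supp}\mu\cap\{\chi>0\}$. Since $\hat\beta(0)=1$, the set $\{\chi>0\}$ contains any given ball once $\tau$ is small enough. This proves (6). $\square$

The hypothesis $v_i\pm v_j\in U$, that is, $\frac12(v_i\pm v_j)\in\mathrm{int}A$, fails for the square and for the regular hexagon: the midpoint of an edge is on the boundary. This agrees with the fact that both are Turán. Bulging the edges makes the hypothesis true.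

## 6. The bulged hexagon: three cosines without a common zero

We prove Theorem 1.

**Step 1: describe $A_\lambda$ and check the hypotheses of Lemma 5 and Proposition 6.** Let $w_k$ be the unit vector with angle $30^\circ+60^\circ k$. The hexagon has inradius $\frac{\sqrt3}2$, so $\|x\|_H=\frac2{\sqrt3}\max_kx\cdot w_k$. The function $F(x)=|x|^2+\lambda\|x\|_H$ is even and strictly convex, so $A_\lambda=\{F\le1+\lambda\}$ is a strictly convex symmetric body. Let
$$v_1=(1,0),\qquad v_2=\big(\tfrac12,\tfrac{\sqrt3}2\big),\qquad v_3=v_2-v_1=\big(-\tfrac12,\tfrac{\sqrt3}2\big).$$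
The six hexagon vertices are $\pm v_1,\pm v_2,\pm v_3$, and $F=1+\lambda$ there. In the closed sector between two consecutive vertices the maximum is attained at one fixed $w_k$, so there $\partial A_\lambda$ is an arc of the circle $|x|^2+\frac{2\lambda}{\sqrt3}x\cdot w_k=1+\lambda$. At $v_1$ the gradients of the two adjacent pieces are
$$2v_1+\tfrac{2\lambda}{\sqrt3}w_0=\big(2+\lambda,\tfrac\lambda{\sqrt3}\big),\qquad 2v_1+\tfrac{2\lambda}{\sqrt3}w_5=\big(2+\lambda,-\tfrac\lambda{\sqrt3}\big).$$
They are not parallel, because $\lambda>0$, and both point into the right half-plane. So $v_1$ is a corner with exterior angle in $(0,\pi)$, and $\theta=(1,0)$ lies in the interior of its normal cone. By sixfold symmetry all six vertices are corners of this kind. For $i\ne j$ the points $v_i$ and $\pm v_j$ are distinct points of $\{F=1+\lambda\}$, so strict convexity gives $F(\frac12(v_i\pm v_j))<1+\lambda$. Hence $\frac12(v_i\pm v_j)\in\mathrm{int}A_\lambda$, that is, $v_i\pm v_j\in U$.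

**Step 2: derive a contradiction from the relation $v_3=v_2-v_1$.** Suppose that $A_\lambda$ is Turán. By Lemma 5 with $\theta=(1,0)$, Proposition 6 applies with real $c_j$. By compactness of the torus choose $R_k\to\infty$ with $v_j\cdot R_k\theta\to\varphi_j$ modulo $2\pi$ for $j=1,2,3$. Then $\varphi_3\equiv\varphi_2-\varphi_1$ modulo $2\pi$, because $v_3=v_2-v_1$. As $\arg c_j\in\{0,\pi\}$, (6) says that every $\xi\in\operatorname{supp}\mu$ satisfies
$$v_j\cdot\xi+\varphi_j\in\tfrac\pi2+\pi\mathbb Z\qquad(j=1,2,3).$$
Subtracting the relation for $j=1$ from that for $j=2$ gives $v_3\cdot\xi+\varphi_3\in\pi\mathbb Z$, which contradicts the relation for $j=3$. So $\operatorname{supp}\mu=\emptyset$, contradicting $\mu\ne0$. Hence $T(U)\ne|A_\lambda|$. Since always $T(U)\ge|A_\lambda|=\frac14m(U)$, we get $T(U)>\frac14m(U)$.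

**Step 3: pass to higher dimensions by a product.** Let $d\ge2$ and let $f$ be admissible for $U$ with $\int f>\frac14m(U)$. The function $(1-|y|)^+$ on $\mathbb R$ is the convolution square of $1_{[-1/2,1/2]}$; it has nonnegative transform and integral $1$, and it vanishes outside $(-1,1)$. So $f(x)\prod_{i=1}^{d-2}(1-|y_i|)^+$ is continuous with nonnegative transform, equals $1$ at $0$, and vanishes outside $U\times(-1,1)^{d-2}$. Its integral is
$$\int f>\tfrac14m(U)=2^{-d}\cdot2^{d-2}m(U)=2^{-d}m\big(U\times(-1,1)^{d-2}\big).$$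
The case $d=1$ is Example 1. This proves Theorem 1. $\blacksquare$

## 7. Planar bodies with many corners: a parity argument in $\Gamma/2\Gamma$

In Section 6 the contradiction came from the special relation $v_3=v_2-v_1$. For general corners such a relation must be produced, and (5) produces it. We prove Theorem 2. Let $A$ be as there and Turán. If $m=1$ there is nothing to prove, so let $m\ge2$.

**Step 1: choose the phases to be zero.** Take a unit vector $\theta$ in the interior of the normal cone at $v_1$. The sequence $n(v_1\cdot\theta,\dots,v_m\cdot\theta)$, $n\in\mathbb N$, taken modulo $2\pi$, lies in a compact torus, so it converges along some $n_1<n_2<\cdots$. Put $R_k=n_{l_k}-n_k$, where $l_k>k$ is so large that $R_k\ge k$. Then $R_k\to\infty$ and $v_j\cdot R_k\theta\to0$ modulo $2\pi$ for all $j$. The hypothesis $\frac12(v_i\pm v_j)\in\mathrm{int}A$ says $v_i\pm v_j\in U$. So Lemma 5 and Proposition 6 give a measure $\mu\ne0$ with (5), and since $\psi_j\in\{0,-\pi\}$ modulo $2\pi$, it is supported in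
$$S=\{\xi:\ v_j\cdot\xi\in\tfrac\pi2+\pi\mathbb Z,\ j=1,\dots,m\}\ne\emptyset .$$

**Step 2: a shift principle that makes $S$ rich.** We claim: if $y\in U\setminus\{0\}$, then $e^{-iy\cdot\xi}$ is not constant on $S$. Suppose it equals a constant $\omega$ there. Take $h\in C_c^\infty$ with $h(0)=1$, supported so close to $0$ that $h,h(\cdot-y)\in C_c^\infty(U)$ and $h(-y)=0$. By (5), applied to $h(\cdot-y)$ and to $h$,
$$0=|A|h(-y)=\int e^{-iy\cdot\xi}\hat h\,d\mu=\omega\int\hat h\,d\mu=\omega|A|\ne0,$$
a contradiction.

**Step 3: show that $S-S$ spans $\mathbb R^2$.** Otherwise there is a unit vector $e\perp S-S$, and $e^{-ite\cdot\xi}$ is constant on $S$ for all $t$. For small $t>0$ we have $te\in U\setminus\{0\}$, against Step 2.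

**Step 4: show that the corners generate a lattice with no nonzero point in $\mathrm{int}A$.** Let $\Gamma=\sum_{j=1}^m\mathbb Zv_j$. For $\zeta\in\frac1\pi(S-S)$ we have $\zeta\cdot v_j\in\mathbb Z$ for all $j$. By Step 3 there are two linearly independent such vectors $\zeta_1,\zeta_2$, so $\Gamma$ is contained in the lattice $\{x:\zeta_1\cdot x,\zeta_2\cdot x\in\mathbb Z\}$. The vectors $v_1,v_2$ are linearly independent, because they are boundary points of the symmetric body $A$ with $v_1\ne\pm v_2$. So $\Gamma$ is a lattice of rank 2. On $S$ we have $2v_j\cdot\xi\in\pi+2\pi\mathbb Z$, so $e^{-2iv_j\cdot\xi}=-1$. Hence for every $\gamma\in\Gamma$ the function $e^{-2i\gamma\cdot\xi}$ is constant on $S$. By Step 2, $2\gamma\notin U=2\,\mathrm{int}A$ if $\gamma\neq0$, that is,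
$$\Gamma\cap\mathrm{int}A=\{0\}.$$
In particular the nonzero points $v_1\pm v_2\in\Gamma$ are not in $\mathrm{int}A$. This is the second assertion of the theorem.

**Step 5: exclude $m\ge3$ by parity.** Let $m\ge3$. The points $\frac12v_j$ and $\frac12(v_i-v_j)$ ($i\ne j$) are nonzero and in $\mathrm{int}A$: the first because $v_j\in A$ and $0\in\mathrm{int}A$, the second by hypothesis. By Step 4 they are not in $\Gamma$. So $v_j\notin2\Gamma$ and $v_i-v_j\notin2\Gamma$, which means that $v_1,v_2,v_3$ represent three distinct nonzero elements of $\Gamma/2\Gamma\cong(\mathbb Z/2)^2$. This group has exactly three nonzero elements, and their sum is zero. Hence $v_1+v_2+v_3=2\gamma$ with $\gamma=\sum_ja_jv_j$, $a_j\in\mathbb Z$. For $\xi\in S$ we get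
$$2\gamma\cdot\xi=\sum_ja_j(2v_j\cdot\xi)\in\pi\mathbb Z,\qquad\text{but}\qquad(v_1+v_2+v_3)\cdot\xi\in\tfrac{3\pi}2+\pi\mathbb Z .$$
This is a contradiction, so $m\le2$. $\blacksquare$

## 8. Conical corners in every dimension: the Turán bodies are nowhere dense

We prove Theorem 3. The plan for density is to put $d+1$ pairs of small conical corners on a smooth body, at positions so generic that the common zero set in (6) is a single point, and then to note that a point mass cannot satisfy (5).

### 8.1. The Turán bodies form a closed set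

We show that $A\mapsto T(U_A)$ is continuous. Clearly $T$ is monotone in $U$, and $T(rU)=r^dT(U)$ by scaling.

It is also finite. Let $f$ be admissible. It is continuous and vanishes outside a bounded set, hence is bounded, and for $\epsilon>0$ the integral $\int\hat f(\xi)e^{-\epsilon|\xi|^2}d\xi$ equals the integral of $f$ against a positive Gaussian of total mass $(2\pi)^d$. So it is at most $(2\pi)^d\sup|f|$. Let $\epsilon\to0$: since $\hat f\ge0$, we get $\hat f\in L^1$. By inversion $|f|\le(2\pi)^{-d}\int\hat f=f(0)=1$, so $T(U)\le m(U)$.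

Let $A_n\to A$ in the Hausdorff metric, and let $B(0,r)\subset A$ and $0<\epsilon<1$. If the distance of $A_n$ and $A$ is less than $\epsilon r$, then $A_n\subset A+\epsilon r\overline{B(0,1)}\subset(1+\epsilon)A$. Also
$$(1-\epsilon)A+\epsilon r\overline{B(0,1)}\subset A\subset A_n+\epsilon r\overline{B(0,1)} ,$$
and comparing support functions gives $(1-\epsilon)A\subset A_n$. So $(1-\epsilon)^dT(U_A)\le T(U_{A_n})\le(1+\epsilon)^dT(U_A)$, and likewise for volumes. Hence $T(U_A)-|A|$ is continuous in $A$, and its zero set, the set of Turán bodies, is closed.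

### 8.2. A smooth body with generic conical corners

Let $A_*$ be any symmetric convex body, with gauge $g$ (the norm with unit ball $A_*$). We construct bodies arbitrarily close to $A_*$ and will show that they are not Turán.

**Step 1: smooth $A_*$.** Let $\omega\in C_c^\infty$ be an even nonnegative mollifier with integral $1$, $\omega_\kappa(x)=\kappa^{-d}\omega(x/\kappa)$, and
$$F_0=g*\omega_\kappa+\kappa|x|^2,\qquad A_0=\{F_0\le1\}.$$
$F_0$ is $C^\infty$ and even, with $\mathrm{Hess}\,F_0\ge2\kappa I$ because $g*\omega_\kappa$ is convex. As $g$ is Lipschitz, $|g*\omega_\kappa-g|\le C\kappa$. With $\varrho=\max_{A_*}|x|$ this gives $(1-(C+\varrho^2)\kappa)A_*\subset A_0\subset(1+C\kappa)A_*$. So $A_0$ is as close to $A_*$ as we like. Fix such a $\kappa$, small enough that also $F_0(0)\le C\kappa<1$.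

**Step 2: choose the corner positions.** Choose linearly independent $v_1,\dots,v_d\in\partial A_0$, and then $v_{d+1}=\sum_{i\le d}\alpha_iv_i\in\partial A_0$ such that $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$. This is possible: for rational $(q_0,\dots,q_d)\ne0$ the points $\sum\alpha_iv_i$ with $q_0+\sum q_i\alpha_i=0$ form a hyperplane, or the empty set if $q_1=\dots=q_d=0$. A hyperplane that meets $\mathrm{int}A_0$ cuts $\partial A_0$ in the relative boundary of a $(d-1)$-dimensional convex set, and one that does not meet $\mathrm{int}A_0$ contains at most one point of $A_0$, by strict convexity. As $d\ge2$, each such section has surface measure $0$, and there are countably many. The points $\pm v_1,\dots,\pm v_{d+1}$ are distinct, since $v_{d+1}=\pm v_i$ would give $\alpha_i=\pm1$.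

**Step 3: make corners at these points.** Let
$$V(x)=\sum_{j=1}^{d+1}\big(|x-v_j|+|x+v_j|\big),$$
choose an even $q\in C_c^\infty$ with $q(\pm v_j)=V(v_j)$ for all $j$, and set, with small $\varepsilon>0$,
$$F=F_0+\varepsilon(V-q),\qquad A=\{F\le1\}.$$
For small $\varepsilon$ the function $F_0-\varepsilon q$ is strongly convex, and $V$ is convex, so $F$ is even and strictly convex. Moreover $F(0)<1$, $F(\pm v_j)=F_0(\pm v_j)=1$, and $F$ is $C^\infty$ off $\{\pm v_j\}$.

Also $A\to A_0$ as $\varepsilon\to0$. Indeed $F\ge F_0-\varepsilon\sup|q|$, and if $F_0(x)\le1+u$ with $u\le t(1-F_0(0))$, then convexity gives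
$$F_0\Big(\frac x{1+t}\Big)\le\frac{1+u}{1+t}+\frac t{1+t}F_0(0)\le1 .$$
So $A\subset(1+t)A_0$ for small $\varepsilon$. Conversely, for $x\in A_0$ we have $F_0((1-t)x)\le1-t(1-F_0(0))$, so $F((1-t)x)\le1$ for small $\varepsilon$, that is, $(1-t)A_0\subset A$.

Thus $A$ is a strictly convex symmetric body with $\partial A=\{F=1\}\ni\pm v_j$. For $i\neq j$ the midpoints $\frac12(v_i\pm v_j)$ satisfy $F<1$, so $v_i\pm v_j\in U_A$.

**Step 4: record the local geometry at the corners.** If $x\in\partial A$ and $G$ is a subgradient of $F$ at $x$, then $F(0)\ge F(x)-G\cdot x$, so $G\cdot x\ge1-F(0)>0$. In particular $\nabla F\ne0$ on $\partial A\setminus\{\pm v_j\}$. Near $v_j$ only the summand $\varepsilon|x-v_j|$ of $F$ is not smooth, so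
$$F(v_j+y)=1+g_j\cdot y+\varepsilon|y|+\ell_j(y),\qquad g_j\in\mathbb R^d,\quad\ell_j\text{ smooth},\quad\ell_j=O(|y|^2).$$
The subdifferential at $v_j$ is $g_j+\varepsilon\overline{B(0,1)}$. It does not contain $0$, so $|g_j|>\varepsilon$. Let
$$C_j=\{y:\ g_j\cdot y+\varepsilon|y|\le0\},\qquad N_j=\mathbb R_{\ge0}\big(g_j+\varepsilon\overline{B(0,1)}\big).$$
$C_j$ is a circular cone with nonempty interior. Since $g_j\cdot y+\varepsilon|y|=\max_{|u|\le1}(g_j+\varepsilon u)\cdot y$, $C_j$ is the set of $y$ with $\nu\cdot y\le0$ for all $\nu\in N_j$, and $N_j$ is its polar cone. Elements of $N_j$ are nonnegative multiples of subgradients of $F$ at $v_j$, hence are in the normal cone of $A$ at $v_j$.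

For example, for $d=2$, $g_j=(1,0)$ and $\varepsilon=\frac12$, $C_j$ is the sector of half-angle $60^\circ$ around $(-1,0)$, and $N_j$ is the sector of half-angle $30^\circ$ around $(1,0)$.

**Step 5: choose the direction $\theta$.** Let $\theta=g_1/|g_1|$, which is in $\mathrm{int}N_1$. By strict convexity $x\mapsto x\cdot\theta$ has its maximum over $A$ only at $v_1$ and its minimum only at $-v_1$. We draw three conclusions.

* $\nabla F(x)$ is not parallel to $\theta$ for $x\in\partial A\setminus\{\pm v_j\}$, since otherwise $x$ would be another maximizer or minimizer.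
* $\pm\theta\notin\partial N_j$ for every $j$. For $j\ne1$ even $\pm\theta\notin N_j$, since $v_j$ is neither a maximizer nor a minimizer. For $j=1$ we have $\theta\in\mathrm{int}N_1$, and $-\theta\notin N_1$ because $(g_1+\varepsilon u)\cdot g_1\ge|g_1|^2-\varepsilon|g_1|>0$ for $|u|\le1$.
* The normals to $\partial C_j\setminus\{0\}$ are not parallel to $\theta$. At a point in the direction $u$, $|u|=1$, $g_j\cdot u=-\varepsilon$, the outer normal is a multiple of $\nu=g_j+\varepsilon u\in N_j$, and $\nu\cdot u=0$. If $\nu$ were in $\mathrm{int}N_j$, then $\nu+\epsilon u\in N_j$ for small $\epsilon>0$, and $0\ge(\nu+\epsilon u)\cdot u=\epsilon>0$, a contradiction. So $\nu\in\partial N_j$, and the second conclusion applies.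

### 8.3. Oscillatory integrals over domains without stationary boundary points

**Lemma 7.** Let $D\subset\mathbb R^d$ be closed, $a\in C_c^\infty(\mathbb R^d)$, $O$ an open neighborhood of $\operatorname{supp}a$, and $G\in C^\infty(O)$ with $D\cap O=\{G\le0\}$ and $\nabla G\ne0$ on $\{G=0\}$. Let $X$ be a smooth vector field on $O$ with $|X|\le1$, $X\cdot\nabla G=0$ on $\{G=0\}$ and $X\cdot\theta\ge c>0$. Then for $\eta=t(\theta+\zeta)$ with $t\ge1$, $|\zeta|\le\frac c2$, and every $K\in\mathbb N$,
$$\Big|\int_Da\,e^{-i\eta\cdot x}\,dx\Big|\le C_Kt^{-K},$$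
where $C_K$ depends only on $K,d,c$, on $|\operatorname{supp}a|$, and on bounds for the derivatives up to order $K$ of $X$ on $\operatorname{supp}a$ and of $a$ on $D$.

*Proof.* We integrate by parts along $X$, which produces no boundary term. We have $X\cdot\eta=t\,X\cdot(\theta+\zeta)\ge ct/2$, and $e^{-i\eta\cdot x}=i\,(X\cdot\nabla e^{-i\eta\cdot x})/(X\cdot\eta)$. As $X$ is tangent to $\partial D$ in $O$, the divergence theorem gives
$$\int_Da\,e^{-i\eta\cdot x}\,dx=-i\int_D\mathrm{div}\Big(\frac{aX}{X\cdot\eta}\Big)e^{-i\eta\cdot x}\,dx .$$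
The new amplitude has support in $\operatorname{supp}a$ and is $t^{-1}$ times an expression in the derivatives up to order $1$ of $a$ and $X$, with denominators that are powers of $X\cdot(\theta+\zeta)\ge\frac c2$. Iterate $K$ times with the same $X$. $\square$

**Construction of $X$.** Let $Q$ be compact and $G$ smooth near $Q$, and suppose that at every point of $Q\cap\{G=0\}$ the gradient is nonzero and not parallel to $\theta$. By compactness there are $\delta'>0$ and $0<c\le1$ such that on $Q\cap\{|G|\le3\delta'\}$
$$|\nabla G|\ge c,\qquad1-(\theta\cdot n)^2\ge c,\qquad n=\nabla G/|\nabla G| .$$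
Take $\phi\in C_c^\infty(\mathbb R)$, $0\le\phi\le1$, $\phi=1$ on $[-1,1]$, $\operatorname{supp}\phi\subset[-2,2]$, and put
$$X=\theta-\phi(G/\delta')\,(\theta\cdot n)\,n .$$
On $O=\mathrm{int}Q$ this is smooth. It satisfies $|X|\le1$, $X\cdot n=0$ on $\{G=0\}$, and $X\cdot\theta=1-\phi(G/\delta')(\theta\cdot n)^2\ge c$. If $G_s$ is a family on $Q$ with $|G_s-G|\le\delta'$ and $|\nabla G_s-\nabla G|$ small enough, then $\{|G_s|\le2\delta'\}\subset\{|G|\le3\delta'\}$, and the same formula with $G_s$ in place of $G$ works with $c/2$ in place of $c$. Bounds for the derivatives of $G_s$ that are uniform in $s$ give bounds for the derivatives of $X_s$ that are uniform in $s$.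

### 8.4. The expansion at conical corners

**Lemma 8.** (4) holds for the body $A$ and the direction $\theta$ of Section 8.2, with $s=d$, $m=d+1$ and some nonzero $c_j\in\mathbb C$.

*Proof.* Let $\eta=R\theta+\xi$, $|\xi|\le M$. Let $\chi_0\in C_c^\infty$ be radial and real, $\chi_0=1$ on $B(0,\frac12)$, $\operatorname{supp}\chi_0\subset\overline{B(0,1)}$. Let $r>0$ be small; in particular the balls $\overline{B(\pm v_j,r)}$ are disjoint.

**Step 1: localize at the corners.** Consider the part of $\hat1_A(\eta)$ with amplitude $1-\sum_{\pm,j}\chi_0((x\mp v_j)/r)$, multiplied by a cutoff that is $1$ near $A$. The amplitude vanishes on the balls $B(\pm v_j,\frac r2)$. Apply Lemma 7 with $D=A$, $G=F-1$, $t=R$, $\zeta=\xi/R$, and with $X$ constructed on a large closed ball with the balls $B(\pm v_j,\frac r4)$ removed. There $F$ is smooth near the set $\{G=0\}=\partial A$ and everywhere else, and by Steps 4 and 5 of Section 8.2 the gradient on $\partial A$ is nonzero and not parallel to $\theta$. So this part is $O(R^{-K})$ for all $K$, uniformly for $|\xi|\le M$.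 The contribution of $v_j$ is $e^{-iv_j\cdot\eta}I_j$ with
$$I_j=\int_{A-v_j}\chi_0(y/r)e^{-i\eta\cdot y}\,dy,$$
and the contribution of $-v_j$ is the complex conjugate of this, because $A=-A$ and $\chi_0$ is even and real.

**Step 2: replace $A-v_j$ by the cone $C_j$.** We cut into dyadic shells. Let $\kappa_0(z)=\chi_0(z)-\chi_0(2z)$, supported in $\frac14\le|z|\le1$. The sum telescopes: $\chi_0(y/r)=\sum_{k\ge0}\kappa_0(2^ky/r)$ for $y\ne0$. With $s_k=2^{-k}r$, $t_k=s_kR$ and the substitution $y=s_kz$,
$$R^dI_j=\sum_{k\ge0}t_k^d\,J(t_k,s_k,\xi/R),\qquad J(t,s,\zeta)=\int_{D^{(s)}}\kappa_0(z)e^{-it(\theta+\zeta)\cdot z}\,dz,$$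
where $D^{(s)}=s^{-1}(A-v_j)$. On $Q=\{\frac18\le|z|\le2\}$ the set $D^{(s)}$ is $\{G_s\le0\}$ with
$$G_s(z)=g_j\cdot z+\varepsilon|z|+s^{-1}\ell_j(sz),\qquad0<s\le r .$$
Put $G_0(z)=g_j\cdot z+\varepsilon|z|$ and $D^{(0)}=C_j$. Since $\ell_j$ vanishes to second order at $0$, $s^{-1}\ell_j(sz)=O(s)$ on $Q$ together with all derivatives. Moreover $\nabla G_0=g_j+\varepsilon z/|z|\ne0$, and on $\{G_0=0\}$ it is not parallel to $\theta$. So for small $r$ the construction of $X$ works for all $s\in[0,r]$ with uniform constants, and Lemma 7 with $K=d+1$ gives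
$$|J(t,s,\zeta)|\le C\min(1,t^{-d-1})\quad\text{uniformly in }s\in[0,r]\text{ and small }\zeta .\tag{8}$$
(For $t\le1$ the bound is trivial.)

Fix $\tau\ge1$. For $k$ with $t_k\le\tau$ we have $s_k\le\tau/R$, and $|J(t_k,s_k,\xi/R)-J(t_k,0,0)|$ is at most a constant times
$$\big|(D^{(s_k)}\triangle C_j)\cap\operatorname{supp}\kappa_0\big|+t_k|\xi|/R .$$
The symmetric difference lies in $\{|G_0|\le C's_k\}$. As $s\to0$ the sets $\{|G_0|\le C's\}\cap\operatorname{supp}\kappa_0$ decrease to a piece of the smooth hypersurface $\{G_0=0\}$, so their measures tend to $0$; and $t_k|\xi|/R\le\tau M/R$. Hence the difference tends to $0$ as $R\to\infty$, uniformly over these $k$ and $|\xi|\le M$. Since $t_k$ is a geometric sequence of ratio $\frac12$,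
$$\sum_{t_k\le\tau}t_k^d\le2\tau^d,\qquad\sum_{t_k>\tau}t_k^d\,t_k^{-d-1}\le\frac2\tau .$$
By substitution and telescoping again, $\sum_kt_k^dJ(t_k,0,0)=\int_{C_j}\chi_0(z/(Rr))e^{-i\theta\cdot z}\,dz$. Treat the terms with $t_k>\tau$ by (8). Letting first $R\to\infty$ and then $\tau\to\infty$, we get
$$R^dI_j-\int_{C_j}\chi_0(z/(Rr))e^{-i\theta\cdot z}\,dz\to0\quad\text{uniformly in }|\xi|\le M .\tag{9}$$

**Step 3: show that the cone integral converges.** Let $e=-g_j/|g_j|$, so $e\cdot z\ge\frac\varepsilon{|g_j|}|z|$ on $C_j$. The function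
$$\Phi(w)=\int_{C_j}e^{-w\cdot z}\,dz$$
is defined, and holomorphic, for $w\in\mathbb C^d$ with $\mathrm{Re}\,w\cdot z>0$ on $C_j\setminus\{0\}$; for example at $w=\sigma e+i\theta$ with $\sigma>0$. For $\ell\ge1$ we have $1=\chi_0(z/\ell)+\sum_{k\ge1}\kappa_0(z/(2^k\ell))$, hence
$$\Phi(\sigma e+i\theta)=\int_{C_j}\chi_0(z/\ell)e^{-i\theta\cdot z-\sigma e\cdot z}\,dz+\sum_{k\ge1}\int_{C_j}\kappa_0\big(\tfrac z{2^k\ell}\big)e^{-i\theta\cdot z-\sigma e\cdot z}\,dz .$$
With $t=2^k\ell$ and $z=tw$ the $k$-th term is $t^d\int_{C_j}\kappa_0(w)e^{-\sigma t\,e\cdot w}e^{-it\theta\cdot w}\,dw$. On $C_j\cap\operatorname{supp}\kappa_0$ we have $e\cdot w\ge c'>0$, so a derivative of order $l$ of $e^{-\sigma t\,e\cdot w}$ is at most $(\sigma t)^le^{-c'\sigma t}$ there, which is bounded uniformly in $\sigma t\ge0$. (This is why Lemma 7 asks for bounds of $a$ on $D$ only.) So Lemma 7 with $D=C_j$, $K=d+1$ bounds the term by $O(t^{-1})$, and the sum over $k$ is $O(1/\ell)$ uniformly in $\sigma$. Thus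
$$\Phi(\sigma e+i\theta)=\int_{C_j}\chi_0(z/\ell)e^{-i\theta\cdot z-\sigma e\cdot z}\,dz+O(1/\ell).\tag{10}$$
For fixed $\ell$ the integral on the right converges as $\sigma\to0$. So the oscillation of $\Phi(\sigma e+i\theta)$ as $\sigma\to0$ is $O(1/\ell)$ for every $\ell$, and the limit $c_j:=\lim_{\sigma\to0}\Phi(\sigma e+i\theta)\in\mathbb C$ exists. Letting $\sigma\to0$ in (10), we find $\int_{C_j}\chi_0(z/\ell)e^{-i\theta\cdot z}\,dz=c_j+O(1/\ell)$. With $\ell=Rr$ and (9), $R^dI_j\to c_j$ uniformly in $|\xi|\le M$. With Step 1 this is (4), once we know that $c_j\neq0$.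

**Step 4: show that $c_j\ne0$ by computing $\Phi^2$.** Write $k=\varepsilon/|g_j|\in(0,1)$ and $z=z_1e+z'$ with $z'\perp e$. The cone $C_j=\{e\cdot z\ge k|z|\}$ is $\{z_1\ge\frac k{\sqrt{1-k^2}}|z'|\}$. So there is an invertible linear map $B$ with $B(\mathcal L)=C_j$, where $\mathcal L=\{y\in\mathbb R^d:y_1\ge|y'|\}$, $y=(y_1,y')$, is the Lorentz cone. Put $\Phi_{\mathcal L}(w)=\int_{\mathcal L}e^{-w\cdot y}\,dy$ and $Q(w)=w_1^2-w'\cdot w'$. Then $\Phi(w)=|\det B|\,\Phi_{\mathcal L}(B^Tw)$.

For real $w\in\mathrm{int}\mathcal L$ we have $w\cdot y\ge(w_1-|w'|)y_1>0$ on $\mathcal L\setminus\{0\}$, so $\Phi_{\mathcal L}(w)$ converges. Conversely, if $w$ is real and $w\cdot y>0$ on $\mathcal L\setminus\{0\}$, then for $w'\neq0$ the choice $y=(1,-w'/|w'|)$ gives $w\in\mathrm{int}\mathcal L$, while for $w'=0$ the choice $y=(1,0)$ gives $w_1>0$. In particular $B^Te\in\mathrm{int}\mathcal L$.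

For $w\in\mathrm{int}\mathcal L$ we claim
$$\Phi_{\mathcal L}(w)=c_{\mathcal L}\,Q(w)^{-d/2},\qquad c_{\mathcal L}=\Phi_{\mathcal L}(1,0,\dots,0)>0 .$$
Rotations of $y'$ preserve $\mathcal L$, so we may assume $w=(w_1,|w'|,0,\dots,0)$. The map $b$ that acts on the first two coordinates by
$$\begin{pmatrix}\cosh\phi&\sinh\phi\\ \sinh\phi&\cosh\phi\end{pmatrix}$$
and fixes the others is symmetric, has determinant $1$, and preserves $Q$ and $\mathcal L=\{Q\ge0,\ y_1\ge0\}$. So $\Phi_{\mathcal L}(bw)=\int_{\mathcal L}e^{-w\cdot(by)}\,dy=\Phi_{\mathcal L}(w)$. With $\tanh\phi=-|w'|/w_1$ we have $bw=(\sqrt{Q(w)},0,\dots,0)$, and scaling $y$ gives $\Phi_{\mathcal L}(bw)=Q(w)^{-d/2}c_{\mathcal L}$.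

Now $\Phi_{\mathcal L}(w)^2Q(w)^d-c_{\mathcal L}^2$ is holomorphic on the connected tube $\mathrm{int}\mathcal L+i\mathbb R^d$ and vanishes on its real points. All its partial derivatives vanish at a real point, so it vanishes identically. Put $w=B^T(\sigma e+i\theta)$, which is in the tube:
$$\Phi(\sigma e+i\theta)^2\;Q\big(B^T(\sigma e+i\theta)\big)^d=|\det B|^2c_{\mathcal L}^2 .$$
As $\sigma\to0$ this becomes $c_j^2\,\big(-Q(B^T\theta)\big)^d=|\det B|^2c_{\mathcal L}^2\ne0$. Hence $c_j\neq0$. $\square$

### 8.5. The limit measure would be a point mass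

Suppose that the body $A$ of Section 8.2 is Turán. We have $v_i\pm v_j\in U_A$ for $i\ne j$, and $\pm v_1,\dots,\pm v_{d+1}$ are distinct. So Lemma 8 and Proposition 6, along any $R_k\to\infty$ for which the phases converge, give a measure $\mu\ne0$ with (5) and (6).

**Step 1: show that $\operatorname{supp}\mu$ is one point.** If $\xi,\xi'\in\operatorname{supp}\mu$, then by (6) $(\xi-\xi')\cdot v_j=\pi k_j$ with $k_j\in\mathbb Z$, $1\le j\le d+1$. From $v_{d+1}=\sum_{i\le d}\alpha_iv_i$ we get $k_{d+1}=\sum_{i\le d}\alpha_ik_i$. As $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$, all $k_j=0$. Since $v_1,\dots,v_d$ is a basis, $\xi=\xi'$. So $\mu=c\,\delta_{\xi_0}$ with $c>0$.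

**Step 2: contradict (5).** Take $0\le b\in C_c^\infty(U)$, $b\not\equiv0$, with $b(0)=0$, and $h(x)=b(x)e^{i\xi_0\cdot x}$. Then (5) gives
$$c\int b=c\,\hat h(\xi_0)=\int\hat h\,d\mu=|A|h(0)=0,$$
a contradiction, since the left side is positive. So $A$ is not Turán.

By Section 8.2, $A$ can be chosen arbitrarily close to $A_*$, which was arbitrary. So the bodies that are not Turán are dense. By Section 8.1 the Turán bodies form a closed set, and a closed set with dense complement is nowhere dense. This proves Theorem 3. $\blacksquare$
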